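# Cohomology of the Betti, de Rham and Dolbeault stacks of a curve

## 1. Two theorems on local systems and Higgs bundles

**Theorem 1.** Let $g\ge 0$ and $r\ge 1$ be integers, let $C$ be a smooth projective complex curve of genus $g$, and let $\Lambda$ be a commutative ring. Let $\mathfrak M^{\mathrm{Betti}}_{g,r}$ be the stack of rank $r$ local systems on $C$, and $\mathfrak M^{\mathrm{Dol}}_{r,0}(C)$ the stack of semistable Higgs bundles on $C$ of rank $r$ and degree $0$. There is an isomorphism of graded rings
$$\mathrm H^*(\mathfrak M^{\mathrm{Betti}}_{g,r};\Lambda)\cong \mathrm H^*(\mathfrak M^{\mathrm{Dol}}_{r,0}(C);\Lambda).$$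
Hence, if $\mathfrak M^{\mathrm{dR}}_{g,r,0}=\mathfrak M^{\mathrm{dR}}_r(C)$ is the stack of rank $r$ vector bundles on $C$ with a flat algebraic connection, then in rational cohomology $\mathrm H^k(\mathfrak M^{\mathrm{dR}}_{g,r,0})\cong \mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,0}(C))$ for every $k$.

**Theorem 2.** Let $g,r,C,\Lambda$ be as above and $d\in\mathbf Z$. Let $\mathfrak M^{\mathrm{Dol}}_{r,d}(C)$ be the stack of semistable Higgs bundles of rank $r$ and degree $d$, and let
$$\mathfrak M^{\mathrm{Betti}}_{g,r,d}=\Big\{(A_1,B_1,\dots,A_g,B_g)\in \mathrm{GL}_r(\mathbf C)^{2g}:\ \prod_{i=1}^g A_iB_iA_i^{-1}B_i^{-1}=e^{2\pi i d/r}\,\mathrm{Id}\Big\}\Big/\mathrm{GL}_r ,$$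
the quotient being by simultaneous conjugation.

(a) $\mathrm H^*(\mathfrak M^{\mathrm{Betti}}_{g,r,d};\Lambda)\cong\mathrm H^*(\mathfrak M^{\mathrm{Dol}}_{r,d}(C);\Lambda)$ as graded rings.

(b) There is a homeomorphism $\Psi:M_{\mathrm{Dol}}\to M_B$ between the good moduli spaces of the two stacks (both are empty if $g=0$ and $r\nmid d$). For all open $U\subset M_B$ there are ring isomorphisms between the cohomologies of the preimages of $U$ and of $\Psi^{-1}(U)$ in the two stacks, compatible with restriction. For $U=M_B$ this is (a).

(c) $\dim\mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,d}(C);\mathbf Q)$ depends only on $k$, $g$, $r$ and $\gcd(r,d)$.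

Let us unpack this. For $d=0$ the stack $\mathfrak M^{\mathrm{Betti}}_{g,r,0}=\mathfrak M^{\mathrm{Betti}}_{g,r}$ is the quotient of $\mathrm{Hom}(\pi_1(C),\mathrm{GL}_r(\mathbf C))$ by conjugation. A *Higgs bundle* is a pair $(E,\varphi)$ of a holomorphic vector bundle on $C$ and a section $\varphi\in\mathrm H^0(C,\mathrm{End}E\otimes K_C)$. It is *semistable* if every nonzero $\varphi$-invariant subbundle $F\subset E$ has slope $\deg F/\mathrm{rk}\,F\le\deg E/\mathrm{rk}\,E$, *stable* if the inequality is strict for $F\ne E$, and *polystable* if it is a direct sum of stable Higgs bundles of the same slope. A semistable Higgs bundle has a Jordan–Hölder filtration by $\varphi$-invariant subbundles whose graded pieces are stable of the same slope. The sum $\mathrm{gr}(E,\varphi)$ of the pieces is polystable, and two semistable Higgs bundles are *S-equivalent* if their $\mathrm{gr}$ are isomorphic. For example, if $g\ge1$ and $\omega_0\ne0$ is a holomorphic $1$-form, then $E=\mathcal O^2$ with $\varphi=\begin{pmatrix}0&\omega_0\\0&0\end{pmatrix}$ is semistable, since subbundles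 of $\mathcal O^2$ have degree $\le0$. It is not polystable: a polystable bundle with two rank one pieces has diagonalizable $\varphi$, a stable one has no invariant line subbundle of degree $0$, and the first copy of $\mathcal O$ is one. Its $\mathrm{gr}$ is $(\mathcal O,0)^{2}$.

The theorem answers a question in Lucien Hennecart, "Nonabelian Hodge isomorphisms for stacks and cohomological Hall algebras", arXiv:2307.09920 (2023), in this reading: an isomorphism in each degree $k$, with no shift. Two results are quoted there. Simpson: the Riemann–Hilbert correspondence gives $\mathrm H^*(\mathfrak M_r^{\mathrm{dR}}(C))\cong\mathrm H^*(\mathfrak M^{\mathrm{Betti}}_{g,r})$, and the same for Borel–Moore homology. Davison–Hennecart–Schlegel Mejia: $\mathrm H^{\mathrm{BM}}_*(\mathfrak M^{\mathrm{Betti}}_{g,r,d})\cong\mathrm H^{\mathrm{BM}}_*(\mathfrak M^{\mathrm{Dol}}_{r,d}(C))$. By the first of these, the de Rham statement of Theorem 1 follows from the Betti one with $\Lambda=\mathbf Q$. So our work is between Betti and Dolbeault, and everything before Section 11 treats $d=0$ unless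 a degree is mentioned.

## 2. Cohomology of a quotient stack through Stiefel manifolds

Put $G=\mathrm{GL}_r(\mathbf C)$, $K=U(r)$, $\mathfrak k=\mathrm{Lie}(K)$. Schemes of finite type over $\mathbf C$ are regarded as spaces of $\mathbf C$-points with the analytic topology. Cohomology is sheaf cohomology with coefficients in $\Lambda$. For a quotient stack, $\mathrm H^*([X/G])=\mathrm H^*_G(X)=\mathrm H^*_K(X)$; the last equality holds since $K\to G$ is a homotopy equivalence.

**Definition (finite models).** Let $E_n$ be the manifold of isometric linear maps $e:\mathbf C^r\to\mathbf C^{n+r}$, with the free $K$-action $k\cdot e=ek^{-1}$. It is compact and $2n$-connected. For a $K$-space $Y$ put $Y_n=(Y\times E_n)/K$.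

For $Y$ a point and $r=1$ this is $Y_n=\mathbf{CP}^n$, whose cohomology agrees with that of $BU(1)$ up to degree $2n$. In general $Y_n\to E_n/K$ is a fibre bundle with fibre $Y$, and we use three facts.

*Finite models compute.* Let $Y$ be an open $K$-stable subset of a separated $G$-scheme. Then $\mathrm H^q_K(Y)=\mathrm H^q(Y_n)$ for $q\le 2n$. Indeed the map from $Y_n$ to the homotopy quotient has homotopy fibre $E_n$, which is $2n$-connected, so it induces isomorphisms on singular cohomology in degrees $\le 2n$. And singular and sheaf cohomology of $Y_n$ agree, because $Y_n$ is a fibre bundle over a manifold with fibre $Y$, and algebraic varieties are locally contractible.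

*Proper base change.* For a proper map $q:Y\to M$ of locally compact Hausdorff spaces, the stalk of $R^kq_*\Lambda$ at $m$ is $\mathrm H^k(q^{-1}(m))$.

*Homotopy invariance.* For $Y$ locally compact Hausdorff, the projection $p:Y\times[0,1]\to Y$ is proper with fibres $[0,1]$, so $\Lambda\to Rp_*\Lambda$ is an isomorphism and $p^*$ is an isomorphism on cohomology. The restrictions to the two ends are both inverse to $p^*$. So homotopic maps induce the same map.

We insist on sheaf cohomology because a space $Z$ will appear of which we know only that it is locally compact Hausdorff.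

## 3. Genus zero, rank one, and where Poincaré duality stops

*Genus $0$.* Let $(E,\varphi)$ be a semistable Higgs bundle on $\mathbf P^1$, $E=\bigoplus\mathcal O(k_i)$, $k=\max k_i$, and let $\mathcal O(k)^j$ be the summand of degree $k$ line bundles. The field $\varphi$ restricted to it has components in $\mathrm{Hom}(\mathcal O(k),\mathcal O(l-2))=0$, $l\le k$. So $\varphi$ kills $\mathcal O(k)^j$, a subbundle of slope $k$, the largest of the $k_i$. Semistability forces $E=\mathcal O(k)^r$, and then $\varphi=0$. In degree $0$ there is one object, $(\mathcal O^r,0)$, with automorphism group $\mathrm{GL}_r$. On the Betti side $\pi_1=1$ and there is one local system, also with automorphism group $\mathrm{GL}_r$. Both cohomology rings are $\mathrm H^*(BU(r);\Lambda)$.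

*Rank $1$.* Here $\mathrm{Hom}(\pi_1,\mathbf C^\times)=(\mathbf C^\times)^{2g}$ with trivial action. On the other side a Higgs bundle is a line bundle of degree $0$ with a form in $\mathrm H^0(C,K_C)$; framing the line at a point removes the automorphisms, and the framed objects form $\mathrm{Jac}(C)\times\mathrm H^0(C,K_C)$, again with trivial $\mathbf C^\times$-action. Both $(\mathbf C^\times)^{2g}$ and $\mathrm{Jac}(C)\times\mathbf C^g$ are homotopy equivalent to $(S^1)^{2g}$, so over $\mathbf Q$ both stacks have Poincaré series $(1+t)^{2g}/(1-t^2)$. The two framed spaces are even homeomorphic, by $\mathbf C^\times=U(1)\times\mathbf R_{>0}$: the unitary part of the character gives the point of the Jacobian and the absolute value gives the form. They are not isomorphic as varieties if $g\ge1$ (one is affine, the other contains a compact torus), so the comparison has to leave algebraic geometry.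

*Duality.* Since Borel–Moore homologies are known to agree, one would like to dualize. If $X$ is smooth of pure dimension, Poincaré duality identifies $\mathrm H^k([X/G];\mathbf Q)$ with $\mathrm H^{\mathrm{BM}}_{2\delta-k}([X/G])$, $\delta=\dim X-\dim G$. In rank $1$ that is enough. It stops at once in rank $2$. For $g=1$, $r=2$ we have $X=\{(A,B)\in \mathrm{GL}_2^2:AB=BA\}$. If $A$ is not scalar ($4$ parameters) then $B$ lies in the $2$-dimensional algebra $\mathbf C[A]$; if $A$ is scalar ($1$ parameter) $B$ is arbitrary ($4$ parameters). So $\dim X=6$. But the curves $(1+sX_1,1)$ and $(1,1+sX_1)$, $X_1\in\mathfrak{gl}_2$, lie in $X$ for small $s$, so the Zariski tangent space of the reduced variety at $(1,1)$ is all of $\mathfrak{gl}_2^2$, of dimension $8$. So $X$ is singular at $(1,1)$, and Poincaré duality is not available. We must compare the cohomologies themselves.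

## 4. Harmonic bundles on a curve

**Definition (harmonic bundle).** A harmonic bundle $(E,h,A,\varphi)$ consists of a $C^\infty$ complex vector bundle $E$ on $C$, a Hermitian metric $h$, a unitary connection $A$ and $\varphi\in\Omega^{1,0}(\mathrm{End}E)$ such that
$$\bar\partial_A\varphi=0,\qquad F_A+[\varphi,\varphi^*]=0,\qquad [\varphi,\varphi^*]=\varphi\wedge\varphi^*+\varphi^*\wedge\varphi. \tag{1}$$

Put $D''=\bar\partial_A+\varphi$, $D'=\partial_A+\varphi^*$, $\psi=\varphi+\varphi^*$ and $D=D'+D''=d_A+\psi$. On a curve forms of type $(2,0)$ and $(0,2)$ vanish, so $D''^2=\bar\partial_A\varphi=0$, $D'^2=\partial_A\varphi^*=0$ and $D'D''+D''D'=F_A+[\varphi,\varphi^*]=0$. Hence $(E,\bar\partial_A,\varphi)$ is a Higgs bundle and $D$ is a flat connection: one object, two shadows.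

Conversely let $D$ be flat and $h$ any metric. Write $D=d_A+\psi$ with $A$ unitary and $\psi$ self-adjoint, and put $\varphi=\psi^{1,0}$, so $\psi=\varphi+\varphi^*$. Now $D^2=F_A+d_A\psi+\psi\wedge\psi$, where $F_A$ and $\psi\wedge\psi=[\varphi,\varphi^*]$ are skew and $d_A\psi$ is self-adjoint. So $D^2=0$ says $d_A\psi=0$ and $F_A+[\varphi,\varphi^*]=0$. The metric is called *harmonic* if moreover $d_A^*\psi=0$, i.e. $d_A{*}\psi=0$. As $*\psi=-i\varphi+i\varphi^*$, we have $d_A\psi=\bar\partial_A\varphi+\partial_A\varphi^*$ and $d_A{*}\psi=-i\bar\partial_A\varphi+i\partial_A\varphi^*$. Thus $h$ is harmonic iff $\bar\partial_A\varphi=0$, iff $(E,h,A,\varphi)$ is a harmonic bundle.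

*Example (rank one).* Let $\rho:\pi_1\to\mathbf C^\times$ and $h=e^f$ on the universal cover, with $f(\gamma y)=f(y)-2\log|\rho(\gamma)|$. In the flat frame $D=d$ and $\psi=-\frac12df$, so $h$ is harmonic iff $f$ is; by Hodge theory such $f$ exists, $df$ being the harmonic $1$-form with periods $-2\log|\rho|$. The Higgs field is $-\frac12(df)^{1,0}$. Since $d_A=d+\frac12df$ kills $e^{-f/2}$, which is multiplied by $|\rho(\gamma)|$ under $\gamma$, the holomorphic line bundle is the one with unitary holonomy $\rho/|\rho|$. This is the homeomorphism of Section 3.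

Two existence theorems are quoted.

* (HS) Hitchin (1987), Simpson (1988): a Higgs bundle of degree $d$ admits a Hermitian metric solving (1) if $d=0$, resp. the equation (8) of Section 11 for general $d$, iff it is polystable. If the theorem is stated only for the trace-free part of $F_A+[\varphi,\varphi^*]$ on a stable bundle, the scalar part is corrected by $h\mapsto e^fh$: this leaves $\varphi^*$ alone and changes $F_A$ by $\bar\partial\partial f$, and the resulting equation for $f$ is solvable because the integrals of the two sides agree by Chern–Weil.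
* (CD) Donaldson (1987), Corlette (1988): a flat bundle on $C$ admits a harmonic metric iff it is semisimple. Only in Section 11 we also use: a representation $\pi_1(C)\to\mathrm{PGL}_r(\mathbf C)$ admits an equivariant harmonic map to $\mathrm{SL}_r(\mathbf C)/SU(r)$ iff its image has reductive Zariski closure.

The next lemma says that for sections the two shadows have the same closed objects.

**Lemma 3.** For a section $s$ of a harmonic bundle $\|D's\|=\|D''s\|$, and $\ker D=\ker D'=\ker D''$ on sections.

*Proof.* Normalize $|u\,dz|^2=|u\,d\bar z|^2=|u|^2\,i\,dz\wedge d\bar z$, a $2$-form to be integrated over $C$. Integrating $0=\int\bar\partial\,h(\partial_As,s)$ and writing $\partial_As=u\,dz$, we get $\int h(\bar\partial_A\partial_As,s)=\int|u|^2dz\wedge d\bar z$, so $\|\partial_As\|^2=i\int h(\bar\partial_A\partial_As,s)$. In the same way $0=\int\partial\,h(\bar\partial_As,s)$ gives $\|\bar\partial_As\|^2=-i\int h(\partial_A\bar\partial_As,s)$; the sign comes from $d\bar z\wedge dz=-dz\wedge d\bar z$. Write $\varphi=f\,dz$, $\varphi^*=f^*d\bar z$. Then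
$$i\,h(\varphi\wedge\varphi^*s,s)=|f^*s|^2\,i\,dz\wedge d\bar z,\qquad -i\,h(\varphi^*\wedge\varphi s,s)=|fs|^2\,i\,dz\wedge d\bar z .$$
For type reasons $D''D's=\bar\partial_A\partial_As+\varphi\wedge\varphi^*s$ and $D'D''s=\partial_A\bar\partial_As+\varphi^*\wedge\varphi s$. Since the $(1,0)$ and $(0,1)$ parts are orthogonal,
$$\|D's\|^2=\|\partial_As\|^2+\|\varphi^*s\|^2=i\int h(D''D's,s),\qquad \|D''s\|^2=-i\int h(D'D''s,s)=i\int h(D''D's,s),$$
the last step by $D'D''=-D''D'$. So the norms agree, $\ker D'=\ker D''$, and this kernel lies in $\ker D$. If $Ds=0$, then $D's=-D''s$, so $D''D's=-D''D''s=0$ and the formula gives $D's=0$, $D''s=0$. $\square$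

For harmonic bundles $E,E'$ the bundle $\mathrm{Hom}(E,E')$ with induced metric and connection and Higgs field $u\mapsto\varphi'u-u\varphi$ is harmonic. To check the second equation, write $\varphi=f\,dz$, $\varphi'=f'dz$. The operator $\Phi=L_{f'}-R_f$ (left and right multiplication) has adjoint $L_{f'^*}-R_{f^*}$, and $[\Phi,\Phi^*]=L_{[f',f'^*]}-R_{[f,f^*]}$ since $R_fR_{f^*}u=uf^*f$. The curvature is $u\mapsto F_{A'}u-uF_A$, and the two cancel.

**Corollary 4.** Let $\mathcal A$ be the algebra of $D$-flat endomorphisms of a harmonic bundle. It equals the algebra of endomorphisms of the Higgs bundle $(E,\bar\partial_A,\varphi)$, and it is closed under $*$.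

*Proof.* Apply Lemma 3 to $\mathrm{End}E$. Elements $u\in\mathcal A$ satisfy $D'u=D''u=0$. Taking types, $d_Au=0$ and $[\varphi,u]=[\varphi^*,u]=0$. These conditions are stable under $u\mapsto u^*$. $\square$

**Corollary 5 (uniqueness).** Let $h,h'$ be harmonic metrics on the same Higgs bundle, or on the same flat bundle. Then they give the same $A$, $\varphi$ and $\varphi^*$, and there is an isometric isomorphism of harmonic bundles from $(E,h')$ to $(E,h)$. If $h_x=h'_x$ at one point $x$, then $h=h'$.

*Proof.* The section $\mathrm{id}$ of $\mathrm{Hom}((E,h),(E,h'))$ is $D''$-closed, resp. $D$-closed. By Lemma 3 it is closed under $D$, $D'$, $D''$; taking types, the identity intertwines $A$, $\varphi$, $\varphi^*$ of the two structures. Write $h'=h(\sigma\cdot,\cdot)$ with $\sigma$ positive and $h$-self-adjoint. As $A$ is unitary for both metrics, $d_A\sigma=0$. The $h'$-adjoint of $\varphi$ is $\sigma^{-1}\varphi^*\sigma$; it equals $\varphi^*$, so $[\sigma,\varphi^*]=0$ and, taking adjoints, $[\sigma,\varphi]=0$. So $\sigma\in\mathcal A$. As $\sigma$ is parallel its eigenvalues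 are constant, so $\sigma^{1/2}$ is a polynomial in $\sigma$ and commutes with $d_A,\varphi,\varphi^*$ too; and $h(\sigma^{1/2}u,\sigma^{1/2}v)=h'(u,v)$. So $\sigma^{1/2}:(E,h')\to(E,h)$ is as required. If $\sigma(x)=1$, then $\sigma=1$ because it is parallel. $\square$

**Corollary 6 (energy).** Let $h$ be a harmonic metric on the flat bundle $(V,D)$. Among all metrics $h'$ on $V$, $h$ minimizes $\mathcal E(h')=\int_C|\psi_{h'}|^2_{h'}$.

*Proof.* Write $h'=h(e^s\cdot,\cdot)$ with $s$ $h$-self-adjoint, and $h_t=h(e^{ts}\cdot,\cdot)$. The isometry $e^{ts/2}:(V,h_t)\to(V,h)$ carries $D$ to $D_t=e^{ts/2}De^{-ts/2}=d_{A_t}+\psi_t$, so $\mathcal E(h_t)=\int|\psi_t|_h^2$. From $\dot D_t=-\frac12[D_t,s]=-\frac12(d_{A_t}s+[\psi_t,s])$, where the first term is self-adjoint and the second skew, we read off $\dot\psi_t=-\frac12d_{A_t}s$ and $\dot A_t=-\frac12[\psi_t,s]$. Hence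
$$\frac{d}{dt}\mathcal E(h_t)=-\int\langle\psi_t,d_{A_t}s\rangle,$$
$$\frac{d^2}{dt^2}\mathcal E(h_t)=\frac12\int|d_{A_t}s|^2+\frac12\int\langle\psi_t,[[\psi_t,s],s]\rangle=\frac12\int\big(|d_{A_t}s|^2+|[\psi_t,s]|^2\big)\ge0,$$
as $\mathrm{ad}_s$ is self-adjoint. At $t=0$ the first derivative is $-\int\langle d_A^*\psi,s\rangle=0$. A convex function with vanishing derivative at $0$ satisfies $\mathcal E(h_1)\ge\mathcal E(h_0)$. $\square$

The characteristic polynomial of $\varphi$ has coefficients $a_i\in\mathrm H^0(C,K_C^i)$, $1\le i\le r$. The tuple $(a_i)$ is the *Hitchin image*.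

**Lemma 7 (sup bound).** Fix a metric on $C$. If the Hitchin image of a harmonic bundle of rank $r$ stays in a bounded set, then $\sup_C|\varphi|\le B$ with $B$ depending only on that set, $r$ and the metric of $C$.

*Proof.* *Linear algebra.* There are $\varepsilon,\delta>0$ such that every matrix $f$ with $|f|=1$ and spectral radius $\mathrm{spr}(f)\le\varepsilon$ has $|[f,f^*]|\ge\delta$. Otherwise a sequence would converge to a normal nilpotent matrix of norm $1$, and a normal nilpotent matrix is $0$. By scaling, every $f$ satisfies
$$|f|\le\varepsilon^{-1}\mathrm{spr}(f)\qquad\text{or}\qquad|[f,f^*]|\ge\delta|f|^2 .$$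

*A differential inequality.* For a holomorphic section $s$ of a Hermitian holomorphic bundle with curvature $F$, $i\partial\bar\partial|s|^2=i\,|\nabla_zs|^2dz\wedge d\bar z-h(iFs,s)$. With Cauchy–Schwarz for $\partial|s|^2=h(\nabla^{1,0}s,s)$ this gives $i\partial\bar\partial\log|s|^2\ge-h(iFs,s)/|s|^2$ where $s\ne0$. Apply it to $\varphi=f\,dz$ in $\mathrm{End}E\otimes K_C$. By (1), $F_A=-[f,f^*]\,dz\wedge d\bar z$. Since $S=[f,f^*]$ satisfies $\langle[S,f],f\rangle=\mathrm{tr}(S(ff^*-f^*f))=|S|^2$, we get
$$i\partial\bar\partial\log|\varphi|^2\ \ge\ \frac{|[f,f^*]|^2}{|f|^2}\,i\,dz\wedge d\bar z-iF_{K_C}.$$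

*Maximum principle.* Let $\varphi\ne0$; at a maximum of $|\varphi|$ choose the coordinate so that $|dz|=1$ there. The left side is $\le0$, so $|[f,f^*]|\le c|f|$ with $c$ depending only on the metric. The dichotomy yields $|f|\le\max(\varepsilon^{-1}\mathrm{spr}(f),c/\delta)$, and $\mathrm{spr}(f)$ is bounded in terms of the $a_i$. $\square$

## 5. Genus one: a bijection that is not continuous, and unitary frames

Fix $x\in C$, the universal cover $\tilde C$, a point $\tilde x$ over $x$, $\pi_1=\pi_1(C,x)$, and put $R_B=\mathrm{Hom}(\pi_1,\mathrm{GL}_r)$. A point $\rho$ is a flat bundle $V_\rho=\tilde C\times_{\pi_1}\mathbf C^r$ with a frame at $x$ (via $\tilde x$). Likewise let $R_{\mathrm{Dol}}$ be the space of semistable Higgs bundles of degree $0$ with a frame $\beta:\mathbf C^r\cong E_x$; Section 7 constructs it. The group $G$ changes frames, and the two stacks are $[R_B/G]$ and $[R_{\mathrm{Dol}}/G]$.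

The obvious attempt: for $\rho$ semisimple take a harmonic metric (CD). By Corollary 5 the resulting $A$ and $\varphi$ do not depend on the metric, so with the frame at $x$ we get a point $b(\rho)\in R_{\mathrm{Dol}}$. By (HS) this is a $G$-equivariant bijection from semisimple points to polystable points. Why not extend $b$ to a map $R_B\to R_{\mathrm{Dol}}$? Because there is no continuous extension, already for $g=1$, $r=2$.

Let $C=\mathbf C/(\mathbf Z+\tau\mathbf Z)$, $\tilde x=0$. For $s\in\mathbf C$ small and nonzero put
$$\rho_s(1)=\begin{pmatrix}e^s&1\\0&e^{-s}\end{pmatrix}=g_s\begin{pmatrix}e^s&0\\0&e^{-s}\end{pmatrix}g_s^{-1},\quad \rho_s(\tau)=1,\quad g_s=\begin{pmatrix}1&u\\0&1\end{pmatrix},\quad u=-\frac{1}{2\sinh s}.$$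
As $s\to0$, $\rho_s$ tends to a unipotent $\rho_0$ with $\rho_0(1)\neq1$. If $s$ is imaginary, the diagonal representation is unitary, so $\varphi=0$ in $b(\rho_s)$. If $s$ is real, use the rank one example with $f=s\,\ell_0$, where $\ell_0(y)=\mathrm{Re}(\lambda y)$ is the real-linear function with $\ell_0(1)=-2$, $\ell_0(\tau)=0$. The character $e^s$ gives the trivial line bundle (its unitary part is trivial) with field $cs\,dz$, $c=-\lambda/4\ne0$. With frames, $b(\rho_s)$ is $\mathcal O^2$ with the standard frame and field
$$g_s\begin{pmatrix}cs&0\\0&-cs\end{pmatrix}g_s^{-1}dz=\begin{pmatrix}cs&cs/\sinh s\\0&-cs\end{pmatrix}dz\ \longrightarrow\ \begin{pmatrix}0&c\\0&0\end{pmatrix}dz .$$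
The condition $\varphi=0$ is closed, so along imaginary $s$ any limit of $b(\rho_s)$ has $\varphi=0$, while along real $s$ the limit has $\varphi\ne0$. Hence $b$ has no continuous extension to $\rho_0$.

What went wrong is visible: the frame $g_s$ runs off to infinity relative to the harmonic metric. If the frame is kept *unitary* for a harmonic metric, this cannot happen.

**Definition (the space $Z$).** $Z\subset R_B$, with the subspace topology, is the set of $\rho$ such that $V_\rho$ has a harmonic metric $h$ with $h(\tilde x)=1$. This $h=h_\rho$ is unique by Corollary 5. Let $a:Z\to R_{\mathrm{Dol}}$ send $\rho$ to the framed Higgs bundle of $(V_\rho,h_\rho)$.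

The set $Z$ is $K$-stable, and $a$ is $K$-equivariant. For $r=1$, $Z=R_B$. For $g=1$, $Z$ is the set of commuting pairs $(A,B)$ of *normal* invertible matrices. Indeed such a pair is unitarily diagonalizable, and the diagonal metric with entries $e^{\ell_j}$, $\ell_j$ real-linear as above, is harmonic and is $1$ at $0$. Conversely, if $(A,B)\in Z$, then $A$ and $B$ are flat endomorphisms (they commute with $A$ and $B$), so by Corollary 4 $A^*$ and $B^*$ commute with $A$ and $B$.

The space $Z$ is much smaller than $R_B$ and $R_{\mathrm{Dol}}$. The plan is to show that nevertheless $\mathrm H^*_K(R_B)\cong\mathrm H^*_K(Z)\cong\mathrm H^*_K(R_{\mathrm{Dol}})$. We shall not retract $R_B$ onto $Z$. Instead we compare over the coarse spaces, stalk by stalk: near a point $m$ of the coarse space, a Kempf–Ness flow shrinks the total space to the closed orbit over $m$, which has the homotopy type of one $K$-orbit, and the fibre of $Z$ is one $K$-orbit.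

## 6. Kempf–Ness retractions and a comparison on stalks

Recall that a *good quotient* $\pi:X\to M$ of a $G$-scheme is a $G$-invariant affine morphism with $\mathcal O_M=(\pi_*\mathcal O_X)^G$. Each fibre $\pi^{-1}(m)$ then contains a unique closed orbit, denoted $O_m$. For $X$ affine, $M=X/\!/G=\mathrm{Spec}\,\mathbf C[X]^G$.

Let $V$ be a representation of $G$ with a $K$-invariant Hermitian norm, and $(\cdot,\cdot)$ an invariant inner product on $\mathfrak k$. The *moment map* $\mu:V\to\mathfrak k$ is defined by $(\mu(v),\xi)=\frac12\langle i\xi v,v\rangle$. We quote: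

* (KN) Kempf–Ness (1979): $\mu^{-1}(0)$ is the set of vectors of minimal norm in their orbit; such orbits are closed, and each closed orbit meets $\mu^{-1}(0)$ in exactly one $K$-orbit.
* (Ł) The Łojasiewicz gradient inequality.

*Example.* $\mathrm{GL}_1$ acts on $\mathbf C^2$ by $(\lambda x,\lambda^{-1}y)$. The quotient map is $xy$, and $\mu=0$ means $|x|=|y|$. For $m\neq0$ the fibre $xy=m$ is one closed orbit, meeting $\mu^{-1}(0)$ in a circle. For $m=0$ the fibre is a cross with closed orbit $\{0\}$.

**Lemma 8.** Let $X$ be an affine $G$-scheme of finite type, $\pi:X\to M=X/\!/G$. There are a closed $K$-stable $\mathcal K\subset X$ and a continuous $K$-equivariant $F:X\times[0,\infty]\to X$ with $F_0=\mathrm{id}$, $F_t|_{\mathcal K}=\mathrm{id}$, $F_\infty(X)=\mathcal K$ and $F_t(v)\in Gv$ for $t<\infty$. So $\pi F_t=\pi$ for all $t\le\infty$, and $F$ preserves closed $G$-stable subsets. Moreover $\mathcal K\to M$ is proper, and $\mathcal K\cap\pi^{-1}(m)$ is a single $K$-orbit, contained in $O_m$.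

*Proof.* We may take $X$ reduced and closed in a representation $V$ as above. Put $f=|\mu|^2$ and $\mathcal K=X\cap f^{-1}(0)$.

**Step 1 (the fibres of $\mathcal K$).** By (KN), a point of $\mathcal K\cap\pi^{-1}(m)$ has a closed orbit, which must be $O_m$, and $O_m$ meets $\mu^{-1}(0)$ in exactly one $K$-orbit.

**Step 2 (properness of $\mathcal K\to M$).** Let $p_i$ be homogeneous generators of $\mathbf C[V]^G$, of degrees $d_i>0$. They have no common zero on the compact set $\{\mu(v)=0,|v|=1\}$: such a $v$ has a closed orbit different from $\{0\}$, and invariants separate closed orbits. By compactness and scaling there is $c$ with $|v|^2\le c\sum|p_i(v)|^{2/d_i}$ on $\mu^{-1}(0)$. So a subset of $\mathcal K$ with bounded image in $V/\!/G$ is bounded. As $X/\!/G\subset V/\!/G$ is closed, $\mathcal K\to M$ is proper.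

**Step 3 (the gradient flow stays in orbits and exists for all time).** Since $i\xi$ is self-adjoint, $(d\mu_v(w),\xi)=\mathrm{Re}\langle i\xi v,w\rangle$, so $df_v(w)=2\,\mathrm{Re}\langle i\mu(v)v,w\rangle$ and $\nabla f(v)=2i\mu(v)v$. A trajectory of $\dot v=-\nabla f(v)$ therefore moves by the Lie algebra element $-2i\mu(v)\in\mathfrak g$. Solving $\dot g=-2i\mu(v(t))g$, $g(0)=1$, we see $v(t)=g(t)v(0)$. So trajectories stay in $G$-orbits and in $X$. Further $\frac{d}{dt}|v|^2=-4\langle i\mu(v)v,v\rangle=-8f\le0$. Trajectories remain in balls, hence exist for all $t\ge0$.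

**Step 4 (uniform convergence).** By (Ł) at $0$ there are $\theta\in[\frac12,1)$ and $c,\varepsilon>0$ with $|\nabla f|\ge cf^\theta$ for $|v|\le\varepsilon$. As $f$ and $\nabla f$ are homogeneous of degrees $4$ and $3$, scaling by $\lambda=R/\varepsilon$ gives $|\nabla f|\ge c_Rf^\theta$ on $|v|\le R$ with $c_R=c\lambda^{3-4\theta}>0$. On this ball $\dot f=-|\nabla f|^2\le-c_R^2f^{2\theta}$, so $f(v(t))\to0$ uniformly. While $f>0$,
$$-\frac{d}{dt}f^{1-\theta}=(1-\theta)f^{-\theta}|\nabla f|^2\ge(1-\theta)c_R|\nabla f| .$$
Integrating, the length of the trajectory after time $t$ is at most $f(v(t))^{1-\theta}/((1-\theta)c_R)$. (Points with $f=0$ are fixed, since $f\ge0$ is minimal there.) So the flow converges uniformly on compact sets as $t\to\infty$.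

**Step 5 (conclusion).** Let $F_t$ be the flow and $F_\infty$ its limit. By Step 4, $F$ is continuous on $X\times[0,\infty]$; limits lie in $X\cap f^{-1}(0)=\mathcal K$, whose points are fixed. As $f$ and the norm are $K$-invariant, $F$ is equivariant. The statements about $\pi F_t$ and closed $G$-stable sets hold for $t<\infty$ by Step 3 and for $t=\infty$ by continuity. $\square$

**Lemma 9.** Let $X$ be a $G$-scheme of finite type with good quotient $\pi:X\to M$, $M$ separated. Let $Z$ be a locally compact Hausdorff $K$-space and $a:Z\to X$ continuous and $K$-equivariant, such that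

(i) $\pi a:Z\to M$ is proper;

(ii) each fibre $Z_m=(\pi a)^{-1}(m)$ is a single nonempty $K$-orbit, and $a(Z_m)\subset O_m$;

(iii) for $z\in Z$ the inclusion $K_z\to G_{a(z)}$ of stabilizers is a homotopy equivalence.

Then for every open $U\subset M$ and all $q,n$ the map $a^*:\mathrm H^q(\pi^{-1}(U)_n;\Lambda)\to\mathrm H^q(((\pi a)^{-1}(U))_n;\Lambda)$ is an isomorphism.

*Proof.* Let $p_n:X_n\to M$ and $q_n:Z_n\to M$ be the induced maps.

**Step 1 (reduction to stalks).** It suffices that $Rp_{n*}\Lambda\to Rq_{n*}\Lambda$ is an isomorphism: apply $R\Gamma(U,\cdot)$. This is checked on stalks at each $m$. So we may replace $M$ by an affine open neighbourhood of $m$; since $\pi$ is affine, $X$ becomes affine and Lemma 8 applies.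

**Step 2 (the stalk for $Z$).** $Z\times E_n\to M$ is proper as $E_n$ is compact, and preimages of compact sets in $Z_n$ are images of compact sets. So $q_n$ is proper, and the stalk of $R^qq_{n*}\Lambda$ is $\mathrm H^q((Z_m)_n)$.

**Step 3 (the stalk for $X$ is the cohomology of the closed orbit).** The map $p_n$ is not proper, so its stalk is $\varinjlim_{U\ni m}\mathrm H^q(p_n^{-1}(U))$. By Lemma 8, $F$ makes $(\mathcal K\cap\pi^{-1}(U))_n$ a deformation retract of $p_n^{-1}(U)$ for each $U$, and $\mathcal K_n\to M$ is proper. With $\mathcal K_m=\mathcal K\cap\pi^{-1}(m)$, restriction thus identifies the stalk with $\mathrm H^q((\mathcal K_m)_n)$. Also $F$ preserves the closed $G$-stable set $O_m$ and retracts it onto $\mathcal K_m$, so $\mathrm H^q((O_m)_n)\to\mathrm H^q((\mathcal K_m)_n)$ is an isomorphism. Hence restriction from the stalk to $\mathrm H^q((O_m)_n)$ is an isomorphism as well.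

**Step 4 (comparing the orbits).** By (ii) the map of stalks is the restriction of Step 3 followed by $\mathrm H^q((O_m)_n)\to\mathrm H^q((Z_m)_n)$. For $z\in Z_m$, the map $Z_m\to O_m$ is $K/K_z\to G/G_{a(z)}$. Both sides are connected. Compare the long exact homotopy sequences of $K_z\to K\to K/K_z$ and $G_{a(z)}\to G\to G/G_{a(z)}$: the maps $K_z\to G_{a(z)}$ and $K\to G$ are homotopy equivalences and $\pi_0(K)=\pi_0(G)=1$, so by the five lemma $K/K_z\to G/G_{a(z)}$ is a weak equivalence. Therefore $(Z_m)_n\to(O_m)_n$ is a map of fibre bundles over $E_n/K$ which is a weak equivalence on fibres, hence a weak equivalence of manifolds. It induces isomorphisms on cohomology. $\square$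

## 7. The framed spaces $R_B$ and $R_{\mathrm{Dol}}$

We must now produce two inputs for Lemma 9: $X=R_B$ and $X=R_{\mathrm{Dol}}$, with their closed orbits identified.

**Betti side.** $R_B=\mathrm{Hom}(\pi_1,\mathrm{GL}_r)$ is affine, $\mathfrak M^{\mathrm{Betti}}_{g,r}=[R_B/G]$, $M_B=R_B/\!/G$. *The closed orbits are exactly the orbits of semisimple representations.* Conjugating $\rho$ by a one-parameter subgroup adapted to a Jordan–Hölder filtration and passing to the limit shows that the semisimplification of $\rho$ lies in $\overline{G\rho}$; so closed orbits are semisimple. The functions $\mathrm{tr}\,\rho(\gamma)$ are invariant, so two semisimple representations in the same fibre of $R_B\to M_B$ have the same character and are conjugate. Hence a semisimple orbit is the closed orbit of its fibre.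

Metrics on $V_\rho$ are smooth maps $h:\tilde C\to\mathrm{Herm}^+_r$ with
$$h(\gamma y)=\rho(\gamma)^{-*}h(y)\rho(\gamma)^{-1}. \tag{2}$$
In the flat frame $D=d$ and $d_A=d-\psi$. Unitarity of $A$ applied to constant vectors gives $dh=-2h\psi$, i.e. $\psi=-\frac12h^{-1}dh$. For a $1$-form $\beta$ with values in $\mathrm{End}$, $d_A\beta=d\beta-(\psi\wedge\beta+\beta\wedge\psi)$, and $\psi\wedge{*}\psi+{*}\psi\wedge\psi=0$. So harmonicity reads $d{*}(h^{-1}dh)=0$, i.e. in local conformal coordinates
$$\Delta h=\sum_i(\partial_ih)h^{-1}(\partial_ih). \tag{3}$$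

**Dolbeault side.** Here the degree $d$ is arbitrary; put $\mu=d/r$. (From here on $\mu$ is a slope; the moment map is not used again.) Fix an ample $\mathcal O(1)$ on $C$. We quote:

* (GIT) Nitsure (1991), Simpson (*Moduli of representations… I*, §4): semistable Higgs bundles of rank $r$ and degree $d$ form a bounded family. For $N\gg0$, with $P=\chi(E(N))$, all of them have $E(N)$ globally generated and $\mathrm H^1(E(N))=0$. The scheme $Q$ parametrizing $(E,\varphi,\alpha)$ with $(E,\varphi)$ semistable and $\alpha:\mathbf C^P\cong\mathrm H^0(E(N))$ has a good quotient $Q\to M_{\mathrm{Dol}}$ by $\mathrm{GL}_P$; $M_{\mathrm{Dol}}$ is quasi-projective and its points are the S-equivalence classes.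

We also use Luna's slice theorem and Grothendieck's construction of Quot.

**Lemma 10.** Let $u:E\to E'$ be a morphism of semistable Higgs bundles of slope $\mu$. If $u(x)=0$, then $u=0$.

*Proof.* $u$ factors through $E'(-x)$, which with the induced field is semistable of slope $\mu-1<\mu$; a morphism from a semistable Higgs bundle to one of smaller slope is zero. $\square$

**Step 1 (writing $Q$ explicitly).** Let $\mathcal Q$ be the open part of the Quot scheme of $\mathbf C^P\otimes\mathcal O(-N)$ of quotients $E$ that are bundles of rank $r$ and degree $d$ with $\mathrm H^1(E(N))=0$ and $\mathbf C^P\cong\mathrm H^0(E(N))$. Let $\mathcal E$ be the universal bundle and $\mathrm{pr}:\mathcal Q\times C\to\mathcal Q$ the projection. As $\mathcal Q$ is of finite type there is an effective divisor $\Delta$ on $C$ with $\mathrm H^1(\mathrm{End}E\otimes K_C(\Delta))=0$ for all $E\in\mathcal Q$, so $\mathcal W=\mathrm{pr}_*(\mathrm{End}\,\mathcal E\otimes K_C(\Delta))$ is a vector bundle compatible with base change. Higgs fields are those sections that vanish in $\mathrm{pr}_*(\mathrm{End}\,\mathcal E\otimes K_C(\Delta)|_\Delta)$;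 this is a closed subscheme of the total space of $\mathcal W$, and $Q$ is its open subscheme of semistable pairs.

**Step 2 (adding frames).** Let $Q'\to Q$ be the $\mathrm{GL}_r$-torsor of frames $\beta:\mathbf C^r\cong E_x$. It is locally closed in the total space of the vector bundle $\mathcal V=\mathcal W\oplus\mathrm{Hom}(\mathbf C^r,\mathcal E_x)$ over $\mathcal Q$. It is affine over $Q$, hence over $M_{\mathrm{Dol}}$, and $\mathrm{GL}_P\times\mathrm{GL}_r$ acts on it.

**Step 3 (dividing by $\mathrm{GL}_P$).** An element of $\mathrm{GL}_P$ fixing a point of $Q'$ comes from an automorphism $u$ of $(E,\varphi)$ with $u(x)=1$. By Lemma 10 for $u-1$, $u=1$. So $\mathrm{GL}_P$ acts with trivial stabilizers. Over an affine open of $M_{\mathrm{Dol}}$ all $\mathrm{GL}_P$-orbits in $Q'$ have the same dimension, so all are closed, since the boundary of an orbit consists of orbits of smaller dimension. By Luna's theorem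
$$Q'\longrightarrow R_{\mathrm{Dol}}:=Q'/\!/\mathrm{GL}_P$$
(relative Spec of invariants over $M_{\mathrm{Dol}}$) is a principal $\mathrm{GL}_P$-bundle. So $R_{\mathrm{Dol}}$ is affine over $M_{\mathrm{Dol}}$, and its points are the isomorphism classes of framed semistable Higgs bundles $(E,\varphi,\beta)$. As $Q'/\!/(\mathrm{GL}_P\times G)=Q/\!/\mathrm{GL}_P$, $M_{\mathrm{Dol}}$ is the good quotient of $R_{\mathrm{Dol}}$ by $G$, and $[R_{\mathrm{Dol}}/G]=[Q/\mathrm{GL}_P]=\mathfrak M^{\mathrm{Dol}}_{r,d}(C)$. (Compare Simpson, *Moduli I*, Thm 4.10.) In Section 5 we used that the locus $\varphi=0$ is closed in $R_{\mathrm{Dol}}$: it is closed and $\mathrm{GL}_P$-stable in $Q'$, hence closed in the base of the principal bundle. We also used that $\begin{pmatrix}a&b\\0&-a\end{pmatrix}dz$ on $\mathcal O^2$ with the standard frame gives a continuous map from the $(a,b)$-plane to $R_{\mathrm{Dol}}$: with constant frames of $\mathrm H^0(\mathcal O(N))^2$ it lifts to $Q'$.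

**Step 4 (stabilizers and closed orbits).** The stabilizer of $(E,\varphi,\beta)$ in $G$ is $\mathrm{Aut}(E,\varphi)$ acting on $E_x$, faithfully by Lemma 10. *The closed orbits are exactly the polystable ones.* Let $0=E_0\subset E_1\subset\dots\subset E_k=E$ be a Jordan–Hölder filtration, $E_m=0$ for $m<0$ and $E_m=E$ for $m>k$. The Rees bundle $\bigoplus_mt^mE_m\subset E\otimes\mathbf C[t,t^{-1}]$ is a family of Higgs bundles over $\mathbf A^1$, isomorphic to $(E,\varphi)$ for $t\ne0$ and to $\mathrm{gr}(E,\varphi)$ at $t=0$; all members are semistable. Its restriction to $\mathbf A^1\times\{x\}$ and the direct image of its twist by $N$ are vector bundles on $\mathbf A^1$, hence trivial. Trivializations give a map $\mathbf A^1\to Q'\to R_{\mathrm{Dol}}$, which shows that the orbit of $\mathrm{gr}(E,\varphi)$ lies in the closure of that of $(E,\varphi)$. So the closed orbit in each fibre is polystable. A fibre contains only one polystable isomorphism class, since points of $M_{\mathrm{Dol}}$ are S-equivalence classes.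

**Step 5 (the Hitchin map).** The coefficients of the characteristic polynomial define an invariant morphism on $Q$. Hence they define a continuous $G$-invariant map from $R_{\mathrm{Dol}}$ to $\bigoplus_i\mathrm H^0(C,K_C^i)$, which descends to $M_{\mathrm{Dol}}$.

The next lemma bridges analysis and algebra: it allows us to verify convergence in $R_{\mathrm{Dol}}$ by convergence of $\bar\partial$-operators.

**Lemma 11.** Let $E$ be a $C^\infty$ bundle, $(\bar\partial_n,\varphi_n)\to(\bar\partial,\varphi)$ in $C^\infty$, with all $(E,\bar\partial_n,\varphi_n)$ and $(E,\bar\partial,\varphi)$ semistable Higgs bundles of rank $r$ and degree $d$, and let $\beta_n\to\beta$ be frames of $E_x$. Then $(E,\bar\partial_n,\varphi_n,\beta_n)\to(E,\bar\partial,\varphi,\beta)$ in $R_{\mathrm{Dol}}$.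

*Proof.* It suffices to find lifts that converge in $Q'$, i.e. in $\mathcal V$. Write $E_n=(E,\bar\partial_n)$.

**Step 1 (converging bases of sections).** Let $T_n,T:L^2_1(E(N))\to L^2(\Omega^{0,1}(E(N)))$ be given by $\bar\partial_n$, $\bar\partial$ and the holomorphic structure of $\mathcal O(N)$. As $\mathrm H^1$ vanishes they are surjective, with $P$-dimensional kernels of holomorphic sections. The difference $T_n-T$ has order $0$ and coefficients tending to $0$ in $C^\infty$; so $T_n\to T$ in norm. Let $S$ be a bounded right inverse of $T$. For large $n$, $T_nS=1+(T_n-T)S$ is invertible, and $\Pi_n=1-S(T_nS)^{-1}T_n$ satisfies $T_n\Pi_n=0$ and $\Pi_n\to1-ST$ in norm. For a basis $s_i$ of $\ker T$ put $s_i^n=\Pi_ns_i$; then $s_i^n\to s_i$ in $L^2_1$. Moreover $T(s_i^n-s_i)=(T-T_n)s_i^n$. If $s_i^n$ is bounded in $L^2_k$ and converges in $L^2$, the right side tends to $0$ in $L^2_k$, and the elliptic estimate $\|u\|_{L^2_{k+1}}\le c_k(\|Tu\|_{L^2_k}+\|u\|_{L^2})$ gives $s_i^n\to s_i$ in $L^2_{k+1}$. By induction $s_i^n\to s_i$ in $C^\infty$. For large $n$ the $s_i^n$ are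 independent, so they are a basis of $\mathrm H^0(E_n(N))$. These bases define $\alpha_n$, $\alpha$.

**Step 2 (convergence in $\mathcal Q$).** For $\ell\gg0$, Quot embeds in a Grassmannian by $\ker\Psi_n$, where
$$\Psi_n:\mathbf C^P\otimes\mathrm H^0(\mathcal O(\ell))\to C^0(E(N+\ell)),\qquad e_i\otimes w\mapsto s_i^nw,$$
has image $\mathrm H^0(E_n(N+\ell))$, of dimension independent of $n$. Define $\Psi$ with $s_i$; it has the same rank and $\Psi_n\to\Psi$. Any limit point of $\ker\Psi_n$ in the (compact) Grassmannian is contained in $\ker\Psi$ and has the same dimension. So $\ker\Psi_n\to\ker\Psi$.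

**Step 3 (convergence in $\mathcal V$).** Choose points $y_j\notin\mathrm{supp}\,\Delta$ such that evaluation at the $y_j$ is injective on $\mathrm H^0(\mathrm{End}E\otimes K_C(\Delta))$ for the limit bundle. Injectivity of a bundle map is open. So near the limit point of $\mathcal Q$, evaluation embeds $\mathcal V$ as a subbundle of $\bigoplus_j\mathrm{End}(\mathcal E_{y_j})\otimes K_{C,y_j}\oplus\mathrm{Hom}(\mathbf C^r,\mathcal E_x)$, and it suffices to check convergence there. For $y\in\{x,y_j\}$ choose $i_1,\dots,i_r$ such that $s_{i_1}(y),\dots,s_{i_r}(y)$ is a basis of $E(N)_y$. The corresponding vectors of $\mathbf C^P$ trivialize $\mathcal E(N)_y$ near the limit point; at the $n$-th point this trivialization is $s^n_{i_k}(y)\to s_{i_k}(y)$. With fixed trivializations of $\mathcal O(N)_y$, the matrices of $\varphi_n(y_j)$ and $\beta_n$ converge to those of $\varphi(y_j)$ and $\beta$. $\square$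

## 8. Compactness for unitarily framed harmonic bundles

Recall $Z\subset R_B$ and $a:Z\to R_{\mathrm{Dol}}$ from Section 5; by (HS) the points of $a(Z)$ are polystable. The Hitchin image of $z\in Z$ is that of $a(z)$.

**Proposition 12.** Let $z_n\in Z$ have bounded Hitchin images. After passing to a subsequence, $z_n\to z$ in $R_B$ with $z\in Z$, and $a(z_n)\to a(z)$ in $R_{\mathrm{Dol}}$.

*Proof.* Write $z_n=\rho_n$, $h_n=h_{\rho_n}$ and $\psi_n=-\frac12h_n^{-1}dh_n$.

**Step 1 (the representations are bounded).** By Lemma 7, $|\psi_n|_{h_n}\le B'$ uniformly. For a constant vector $u$, $d\,h_n(u,u)=-2h_n(\psi_nu,u)$, so along unit-speed paths $|\frac{d}{dt}\log h_n(u,u)|\le2B'$. As $h_n(\tilde x)=1$,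
$$e^{-2B'\ell(y)}\le h_n(y)\le e^{2B'\ell(y)},\qquad\ell(y)=\mathrm{dist}(\tilde x,y). \tag{4}$$
By (2), $h_n(\gamma\tilde x)=\rho_n(\gamma)^{-*}\rho_n(\gamma)^{-1}$. So $\rho_n(\gamma)^{\pm1}$ is bounded for each $\gamma$. Here the unitary frame is used. As $\pi_1$ is finitely generated we may assume $\rho_n\to\rho\in R_B$.

**Step 2 (the metrics converge).** By (4), $h_n$, $h_n^{-1}$ and $dh_n=-2h_n\psi_n$ are locally uniformly bounded. By (3), $\Delta h_n$ is locally bounded, so $h_n$ is bounded in $W^{2,p}_{loc}$ for all $p<\infty$, hence in $C^{1,\alpha}_{loc}$. Then the right side of (3) is bounded in $C^{0,\alpha}_{loc}$, and Schauder estimates bound $h_n$ inductively in all $C^{k,\alpha}_{loc}$. A subsequence converges in $C^\infty_{loc}$ to some $h$, positive by (4), satisfying (2) for $\rho$ and (3), with $h(\tilde x)=1$. So $\rho\in Z$ and $h=h_\rho$.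

**Step 3 (putting all Higgs bundles on one $C^\infty$ bundle).** Choose $\chi\in C_c^\infty(\tilde C)$, $\chi\ge0$, with $\sum_{\gamma\in\pi_1}\chi(\gamma^{-1}y)=1$, and set
$$T_n(y)=\sum_\gamma\chi(\gamma^{-1}y)\,\rho_n(\gamma)\rho(\gamma)^{-1}. \tag{5}$$
Substituting $\gamma=\delta\gamma'$ we see $T_n(\delta y)=\rho_n(\delta)T_n(y)\rho(\delta)^{-1}$, so $T_n$ is a map $V_\rho\to V_{\rho_n}$. The sum is locally finite and $\rho_n\to\rho$, so $T_n\to1$ in $C^\infty_{loc}$. As $C$ is compact, for large $n$ $T_n$ is an isomorphism of $C^\infty$ bundles. Transport the Higgs structure of $V_{\rho_n}$, namely $\bar\partial=(D-\psi_n)^{0,1}$ and $\psi_n^{1,0}$, to $V_\rho$. With $\psi=-\frac12h^{-1}dh$,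
$$T_n^{-1}(D-\psi_n)T_n-(D-\psi)=T_n^{-1}dT_n-T_n^{-1}\psi_nT_n+\psi\to0,\qquad T_n^{-1}\psi_n^{1,0}T_n\to\psi^{1,0} \tag{6}$$
in $C^\infty$, and the frames become $T_n(\tilde x)^{-1}\to1$. Lemma 11 gives $a(z_n)\to a(z)$. $\square$

On the Dolbeault side bounded Hitchin images come from the Hitchin map. On the Betti side they need an argument:

**Lemma 13.** Let $\rho'_n\to\rho'$ in $R_B$ with $\rho'_n$ semisimple. Then the Hitchin images of the harmonic bundles of $V_{\rho'_n}$ are bounded.

*Proof.* The maps
$$y\mapsto\sum_\gamma\chi(\gamma^{-1}y)\,\rho'_n(\gamma)^{-*}\rho'_n(\gamma)^{-1} \tag{7}$$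
satisfy (2) for $\rho'_n$, so they are metrics on $V_{\rho'_n}$. They converge in $C^\infty_{loc}$ to the analogous metric for $\rho'$. So their energies are bounded. The harmonic metrics, which exist by (CD), have smaller or equal energy by Corollary 6. Hence $\int|\varphi_n|^2$ is bounded, and so is $\int|a_i(\varphi_n)|^{2/i}$, since $|a_i(\varphi)|\le c|\varphi|^i$. In local charts $a_i$ is holomorphic and $|a_i|^{2/i}$ is subharmonic; covering $C$ by finitely many charts, the mean value inequality bounds $\sup|a_i|$. $\square$

**Proposition 14.** (A) $Z\to M_B$ is proper, and $Z$ is closed in $R_B$. (B) $a$ is continuous. (C) $Z\to M_{\mathrm{Dol}}$ is proper. (D) The fibres of $Z\to M_B$ and of $Z\to M_{\mathrm{Dol}}$ are single nonempty $K$-orbits mapping into the closed $G$-orbits. (E) For $z\in Z$, $K_z\to G_z$ and $K_z\to G_{a(z)}$ are homotopy equivalences.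

*Proof.* All spaces are metrizable, so sequences suffice.

**Step (A).** Let $z_n\in Z$ have images in a compact subset of $M_B$. By Lemma 8 for $R_B$ there are $\rho'_n\in\mathcal K$ over the same points, and, since $\mathcal K\to M_B$ is proper, after passing to a subsequence $\rho'_n\to\rho'$. Both $z_n$ (semisimple by (CD)) and $\rho'_n$ lie in the closed orbit of their common fibre. So they are conjugate semisimple representations, and by Corollary 5 their harmonic bundles have the same Hitchin image. It is bounded by Lemma 13. By Proposition 12 a subsequence of $z_n$ converges in $Z$. Compact subsets of $M_B$ are closed and $Z\to M_B$ is continuous, so the limit lies over the given compact set, and properness follows. If $z_n\to\rho\in R_B$ with $z_n\in Z$, then the images in $M_B$ converge, so a subsequence of $z_n$ converges in $Z$; its limit is $\rho$. So $Z$ is closed.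

**Step (B).** If $z_n\to z$ in $Z$, the Hitchin images are bounded by Lemma 13. By Proposition 12 every subsequence has a further subsequence converging to a point $z'\in Z$ along which $a(z_n)\to a(z')$; necessarily $z'=z$. So $a(z_n)\to a(z)$.

**Step (C).** Let $z_n\in Z$ have images in a compact subset of $M_{\mathrm{Dol}}$. The Hitchin map on $M_{\mathrm{Dol}}$ is continuous, so the Hitchin images are bounded. By Proposition 12 a subsequence satisfies $z_n\to z\in Z$ and $a(z_n)\to a(z)$; the image of $z$ lies in the given compact set.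

**Step (D).** Points of $Z$ are semisimple and points of $a(Z)$ are polystable; by Section 7 they lie in closed orbits. For nonemptiness, the closed orbit over a point of $M_B$ (resp. $M_{\mathrm{Dol}}$) is semisimple (resp. polystable), so it carries a harmonic metric by (CD) (resp. (HS)); a frame at $x$ that is unitary for this metric gives a point of $Z$ over the given point. If $z,z'$ have the same image in $M_B$ (resp. $M_{\mathrm{Dol}}$), their flat (resp. Higgs) bundles are isomorphic, and by Corollary 5 the harmonic bundles are isometrically isomorphic. This isomorphism preserves $D$; its value at $x$ is some $k\in U(r)$, and $z'=kzk^{-1}$. Conversely the two maps are $K$-invariant.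

**Step (E).** By Corollary 4, evaluated at $x$, $G_z$ and $G_{a(z)}$ are the same group $\mathcal A^\times\subset\mathrm{GL}_r$, where $\mathcal A\subset M_r(\mathbf C)$ is a $*$-closed subalgebra, and $K_z=\mathcal A^\times\cap U(r)$. For $u\in\mathcal A^\times$ let $p=(u^*u)^{1/2}$ and $k=up^{-1}$. Powers of $p$ are polynomials in $u^*u$, so they lie in $\mathcal A$, and so does $k$. The maps $u\mapsto kp^{1-t}$, $0\le t\le1$, are a deformation retraction of $\mathcal A^\times$ onto $K_z$. $\square$

## 9. Proof of Theorem 1

By Proposition 14(A), $Z$ is closed in $R_B$, hence locally compact Hausdorff. By Proposition 14, the hypotheses (i)–(iii) of Lemma 9 hold for the inclusion $Z\subset R_B\to M_B$ (by (A), (D), (E)) and for $a:Z\to R_{\mathrm{Dol}}\to M_{\mathrm{Dol}}$ (by (B)–(E)). With $U$ the whole base we get, for all $q,n$,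
$$\mathrm H^q((R_B)_n;\Lambda)\ \xrightarrow{\ \sim\ }\ \mathrm H^q(Z_n;\Lambda)\ \xleftarrow{\ \sim\ }\ \mathrm H^q((R_{\mathrm{Dol}})_n;\Lambda).$$
Both arrows are pullbacks, so they are compatible with cup products and with the inclusions $E_n\subset E_{n+1}$. Taking $2n\ge q$,
$$\mathrm H^q(\mathfrak M^{\mathrm{Betti}}_{g,r};\Lambda)=\mathrm H^q_G(R_B;\Lambda)\cong\mathrm H^q_G(R_{\mathrm{Dol}};\Lambda)=\mathrm H^q(\mathfrak M^{\mathrm{Dol}}_{r,0}(C);\Lambda).$$
It is a ring isomorphism: to compare a product of classes of degrees $q,q'$ take $2n\ge q+q'$. With $\Lambda=\mathbf Q$ and Simpson's isomorphism $\mathrm H^*(\mathfrak M_r^{\mathrm{dR}}(C))\cong\mathrm H^*(\mathfrak M^{\mathrm{Betti}}_{g,r})$ we obtain $\mathrm H^k(\mathfrak M^{\mathrm{dR}}_{g,r,0})\cong\mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,0}(C))$ for every $k$. $\blacksquare$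

## 10. The homeomorphism of coarse spaces, and Theorem 2(a),(b) in degree zero

For $d=0$, (a) is Theorem 1. By Proposition 14 the maps $Z/K\to M_B$ and $Z/K\to M_{\mathrm{Dol}}$ are continuous proper bijections of locally compact Hausdorff spaces, hence homeomorphisms. They define $\Psi:M_{\mathrm{Dol}}\to M_B$. For $U\subset M_B$ open, the preimages in $Z$ of $U$ and of $\Psi^{-1}(U)$ coincide; call the common preimage $Z_U$. Lemma 9 over $U$ and over $\Psi^{-1}(U)$ identifies the cohomologies of the preimages of $U$ and $\Psi^{-1}(U)$ in $R_B$ and $R_{\mathrm{Dol}}$ (made equivariant by $E_n$) with that of $(Z_U)_n$. These preimages are open $K$-stable subsets of $G$-schemes, so for $2n\ge q$ we obtain $\mathrm H^q$ of the preimages in the stacks. All maps are pullbacks, hence ring maps compatible with restriction to smaller $U$. This proves (b) for $d=0$.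

## 11. Twisted local systems: Theorem 2(a),(b) in every degree

*Genus $0$.* By Section 3 a semistable Higgs bundle on $\mathbf P^1$ is $(\mathcal O(k)^r,0)$. So if $r\nmid d$, $\mathfrak M^{\mathrm{Dol}}_{r,d}$ is empty, and so is $\mathfrak M^{\mathrm{Betti}}_{0,r,d}$, whose equation reads $\mathrm{Id}=e^{2\pi id/r}\mathrm{Id}$. If $r\mid d$, the Betti equation is the one for $d=0$, and twisting by $\mathcal O(-d/r)$ reduces the Dolbeault side to $d=0$.

From now on $g\ge1$ and $\mu=d/r$. A bundle of degree $d\neq0$ has no flat connection; the replacement is constant central curvature. Let $\omega$ be a Kähler form with $\int_C\omega=1$, and consider pairs $(E,D)$ with $D^2=-2\pi i\mu\,\omega\,\mathrm{Id}$. By Chern–Weil $\deg E=\frac i{2\pi}\int\mathrm{tr}\,D^2=\mu r=d$. In (1) the second equation becomes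
$$F_A+[\varphi,\varphi^*]=-2\pi i\mu\,\omega\,\mathrm{Id}. \tag{8}$$

**Step 1 (framed pairs are twisted representations).** Let $p\ne x$, $C^\circ=C\setminus p$, $\vartheta\in\Omega^1(C^\circ)$ real with $d\vartheta=\omega$, and $\eta$ a real smooth $1$-form near $p$ with $d\eta=\omega$. Let $\mathbf F=\pi_1(C^\circ,x)$, free on $a_i,b_i$, with $c=\prod[a_i,b_i]$ a loop around $p$ up to orientation. Given $(E,D)$, the connection $\nabla=D+2\pi i\mu\vartheta$ is flat on $C^\circ$, and $D+2\pi i\mu\eta$ is flat on a disc around $p$, so it has trivial holonomy there. They differ by $2\pi i\mu(\vartheta-\eta)$. By Stokes the closed form $\vartheta-\eta$ has period $\pm1$ around $p$: along the positive boundary of a disc $W$, $\int\vartheta=-\int_{C\setminus W}\omega$ and $\int\eta=\int_W\omega$. So $c$ has $\nabla$-monodromy $\epsilon\,\mathrm{Id}$, $\epsilon=e^{\pm2\pi i\mu}$, the sign depending only on orientation conventions. Conversely let $\rho:\mathbf F\to\mathrm{GL}_r$ have $\rho(c)=\epsilon$, with flat bundle $(V,\nabla)$ on $C^\circ$, and put $D=\nabla-2\pi i\mu\vartheta$.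 Near $p$ the connection $D+2\pi i\mu\eta=\nabla-2\pi i\mu(\vartheta-\eta)$ is flat with trivial holonomy, and its flat frames extend $(V,D)$ over $p$, uniquely. So framed pairs are parametrized by the affine variety
$$R_{B,d}=\Big\{\prod[A_i,B_i]=\epsilon\Big\}\subset\mathrm{GL}_r^{2g};$$
write $(E_\rho,D)$ for the pair of $\rho$. The sign is immaterial: $A_i'=B_{g+1-i}$, $B_i'=A_{g+1-i}$ gives $\prod[A'_i,B'_i]=[B_g,A_g]\cdots[B_1,A_1]=(\prod[A_i,B_i])^{-1}$, a $G$-equivariant isomorphism onto $\{\prod[A_i,B_i]=\epsilon^{-1}\}$. Hence $[R_{B,d}/G]\cong\mathfrak M^{\mathrm{Betti}}_{g,r,d}$. The argument of Section 7, with representations of $\mathbf F$, shows that the closed orbits are those of semisimple $\rho$.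

*Example.* For $g=1$, $r=2$, $d=1$ the equation is $AB=-BA$, solved by $A=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$, $B=\begin{pmatrix}0&1\\1&0\end{pmatrix}$; here $c$ acts by the scalar $-1$, so $\rho$ does not factor through $\pi_1(C)$, but conjugation by $\rho$ does.

**Step 2 (metrics and morphisms still live on $\tilde C$).** The kernel $\mathbf N$ of $\mathbf F\to\pi_1(C)$ is normally generated by $c$. So $\rho$ maps $\prod\gamma_jc^{n_j}\gamma_j^{-1}$ to $\epsilon^{\sum n_j}$: the group $\mathbf N$ acts by scalars of modulus $1$, by the same character for all $\rho\in R_{B,d}$. Therefore the action $h\mapsto\rho(\gamma)^{-*}h\rho(\gamma)^{-1}$ on $\mathrm{Herm}_r^+$ factors through $\pi_1(C)$, and $\rho_n(\gamma)\rho(\gamma)^{-1}$ and $\rho(\gamma)^{-*}\rho(\gamma)^{-1}$ depend only on the image of $\gamma$ in $\pi_1(C)$.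

The $\nabla$-flat frame $e^\rho$ determined by the frame at $x$ lives on the universal cover $\hat C$ of $C^\circ$, based at a point over $\tilde x$; the preimage of $C^\circ$ in $\tilde C$ is $\hat C/\mathbf N$. So on this preimage $e^\rho$ is defined up to scalars of modulus $1$. Near a point over $p$ let $\kappa=\exp(2\pi i\mu\int(\vartheta-\eta))$, a multivalued function of modulus $1$, the same for all $\rho$. Since $\nabla e^\rho=0$, we have $(D+2\pi i\mu\eta)(e^\rho\kappa)=0$, so $e^\rho\kappa$ is a single-valued frame that extends smoothly over $p$. The Gram matrix of a metric is the same in the frames $e^\rho$ and $e^\rho\kappa$. The matrix of a homomorphism $E_\rho\to E_{\rho'}$ is the same in the frames $(e^\rho,e^{\rho'})$ and $(e^\rho\kappa,e^{\rho'}\kappa)$. We conclude: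

* smooth metrics on $E_\rho$ over $C$ are exactly smooth maps $h:\tilde C\to\mathrm{Herm}^+_r$ with $h(\gamma y)=\rho(\gamma)^{-*}h(y)\rho(\gamma)^{-1}$;
* smooth homomorphisms $E_\rho\to E_{\rho'}$ are exactly smooth maps $T:\tilde C\to M_r(\mathbf C)$ with $T(\gamma y)=\rho'(\gamma)T(y)\rho(\gamma)^{-1}$, and the induced connection on them is $d$, because the scalar forms cancel;
* since $D$ and the flat connections differ by imaginary scalar forms, which belong to the unitary part, again $\psi=-\frac12h^{-1}dh$.

**Step 3 (Section 4 in degree $d$).** Let $(E,D)$ be a pair with $D^2=-2\pi i\mu\omega\,\mathrm{Id}$ and $h$ a metric, $D=d_A+\psi$. The curvature $-2\pi i\mu\omega\,\mathrm{Id}$ is skew, so the self-adjoint and skew parts of the equation are $d_A\psi=0$ and (8); and $h$ is harmonic ($d_A^*\psi=0$) iff $\bar\partial_A\varphi=0$, as before. For two solutions $E,E'$ of $\bar\partial_A\varphi=0$ and (8) with the same $\mu$, the central terms cancel in $\mathrm{Hom}(E,E')$, which is therefore harmonic in the sense of (1). Lemma 3 applies to it. Corollaries 4 and 5 were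 deduced from Lemma 3 for $\mathrm{End}E$ and $\mathrm{Hom}(E,E')$ only, so they hold, with "flat bundle" replaced by "pair $(E,D)$". The proof of Corollary 6 never used the curvature of $D$. Lemma 7 used only the curvature of $\mathrm{End}E\otimes K_C$, in which the central term acts by zero.

**Step 4 (existence).** On the Higgs side this is (HS) in degree $d$. On the Betti side we show: *$(E_\rho,D)$ has a harmonic metric iff $\rho$ is semisimple.* By Step 2 a harmonic metric is an equivariant map $h$ with $d{*}(h^{-1}dh)=0$. (The computation before (3) applies: $d_A=d-\psi$ on endomorphisms.) Split $\mathrm{Herm}^+_r=\mathbf R_{>0}\times\mathrm{SL}_r(\mathbf C)/SU(r)$, $h=e^fh_1$ with $\det h_1=1$. As $h^{-1}dh=df+h_1^{-1}dh_1$ with the second term traceless, the equation splits. The condition on $f$ is that it be harmonic with $f(\gamma y)=f(y)-\frac2r\log|\det\rho(\gamma)|$, where $\log|\det\rho|$ is an additive character of $\pi_1(C)$; such $f$ exists by Hodge theory. The condition on $h_1$ is that it be a harmonic map, equivariant for $\pi_1(C)\to\mathrm{PGL}_r$. By (CD)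 it exists iff the Zariski closure $\bar H$ of the image of $\pi_1(C)$ is reductive. Let $H\subset\mathrm{GL}_r$ be the preimage of $\bar H$. Now $\bar H$ is reductive iff $H$ is: a quotient of a reductive group is reductive, and if $\bar H$ is reductive then the unipotent radical of $H$ lies in the scalars, so it is trivial. In characteristic $0$, $H$ is reductive iff $\mathbf C^r$ is a semisimple $H$-module: one direction is complete reducibility, and for the other, the unipotent radical acts trivially on every simple module. Finally $H$ is generated by the scalars and the Zariski closure of $\rho(\mathbf F)$, because the image of that closure in $\mathrm{PGL}_r$ is closed. So $H$-submodules and $\rho(\mathbf F)$-submodules of $\mathbf C^r$ are the same, and the condition is that $\rho$ be semisimple.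

**Step 5 (Section 8 in degree $d$).** Let $Z\subset R_{B,d}$ be the set of $\rho$ such that $E_\rho$ has a harmonic metric with $h(\tilde x)=1$, and $a:Z\to R_{\mathrm{Dol}}$ the map to framed Higgs bundles of degree $d$, polystable by (HS). In Proposition 12, the bound (4) uses $\psi_n=-\frac12h_n^{-1}dh_n$ and Lemma 7, both available. For $\gamma\in\mathbf F$ the equality $h_n(\gamma\tilde x)=\rho_n(\gamma)^{-*}\rho_n(\gamma)^{-1}$ bounds $\rho_n(\gamma)^{\pm1}$, so a subsequence converges in $R_{B,d}$, $\mathbf F$ being finitely generated. Equation (3) is as before an equation on $\tilde C$, so the metrics converge. In (5) sum over $\gamma\in\pi_1(C)$; the terms $\rho_n(\gamma)\rho(\gamma)^{-1}$ are well defined by Step 2, and $T_n$ is a homomorphism $E_\rho\to E_{\rho_n}$. Formula (6) holds with $D$ denoting the connections of $E_{\rho_n}$ and $E_\rho$, because the induced connection on homomorphisms is $d$. Lemma 11 was proved in every degree. In Lemma 13, the sum (7) over $\pi_1(C)$ is well defined by Step 2 and gives metrics on $E_{\rho'_n}$; existence of harmonic metrics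 is Step 4; the rest does not see $d$.

In Proposition 14, (A) uses Lemma 8 for the affine scheme $R_{B,d}$, its closed orbits (Step 1), semisimplicity of points of $Z$ (Step 4) and Corollary 5. (B) and (C) follow from Lemma 13, Proposition 12 and the Hitchin map as before. In (D), a polystable Higgs bundle of degree $d$ with a metric solving (8) gives $D=d_A+\varphi+\varphi^*$ with $D^2=-2\pi i\mu\omega\,\mathrm{Id}$; with a unitary frame at $x$ it is a point of $Z$ by Step 1, and likewise a semisimple $\rho$ gives one by Step 4. The uniqueness up to $K$ is Corollary 5. (E) is Corollary 4: the stabilizer of $\rho$ is the group of invertible $D$-flat endomorphisms, evaluated at $x$.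

**Step 6 (conclusion).** Lemma 9 applies to $Z\subset R_{B,d}\to M_B$ and to $a:Z\to R_{\mathrm{Dol}}\to M_{\mathrm{Dol}}$. The arguments of Section 9 and Section 10 now give (a) and (b). $\blacksquare$

## 12. Galois conjugation and Theorem 2(c)

By (a) it is enough to compare Betti stacks, and their defining equation depends on $d$ only through the root of unity $\zeta=e^{2\pi id/r}$; they depend on $g$ and not on $C$. Here take $R_{B,d}=\{\prod[A_i,B_i]=\zeta\}$ as in the statement of Theorem 2.

**Step 1 (an algebraic finite model).** Let $\mathrm{St}_n$ be the variety of injective linear maps $\mathbf C^r\to\mathbf C^{n+r}$, with $G$ acting by $g\cdot s=sg^{-1}$; it is a principal $G$-bundle over a Grassmannian. By polar decomposition every $s\in\mathrm{St}_n$ is $eg^{-1}$ with $e\in E_n$, $g\in G$, and if $eg^{-1}=e'g'^{-1}$ then $e'=eu$ with $u=g^{-1}g'$ satisfying $u^*u=1$. So $\mathrm{St}_n=G\times^KE_n$, and $Y_d:=R_{B,d}\times^G\mathrm{St}_n$ is homeomorphic to $(R_{B,d}\times E_n)/K=(R_{B,d})_n$. By Section 2, $\mathrm H^k(\mathfrak M^{\mathrm{Betti}}_{g,r,d};\mathbf Q)=\mathrm H^k(Y_d;\mathbf Q)$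 for $2n\ge k$.

**Step 2 (conjugating).** Let $\gcd(r,d)=\gcd(r,d')$. Then $e^{2\pi id/r}$ and $e^{2\pi id'/r}$ are roots of unity of the same order $r/\gcd(r,d)$, so some $\sigma\in\mathrm{Aut}(\mathbf C)$ maps the first to the second. The equations of $R_{B,d}$ have coefficients in $\mathbf Z[\zeta]$, and $G$, its action and $\mathrm{St}_n$ are defined over $\mathbf Q$. So $\sigma$ carries $R_{B,d}$ with its $G$-action to $R_{B,d'}$, and $Y_d$ to $Y_{d'}$. The schemes $Y_d$ and $Y_{d'}$ are thus isomorphic as abstract schemes (over $\sigma$), and they have the same $\ell$-adic cohomology. By the comparison theorem $\dim\mathrm H^k(Y_d;\mathbf Q)=\dim\mathrm H^k(Y_{d'};\mathbf Q)$ for all $k$.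

**Step 3 (conclusion).** By Step 1 the Betti numbers of $\mathfrak M^{\mathrm{Betti}}_{g,r,d}$ and $\mathfrak M^{\mathrm{Betti}}_{g,r,d'}$ agree. By (a), for any two curves $C,C'$ of genus $g$, $\dim\mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,d}(C);\mathbf Q)=\dim\mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,d'}(C');\mathbf Q)$ for every $k$. So the dimension depends only on $k,g,r$ and $\gcd(r,d)$. $\blacksquare$
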